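\title{Degrees of generators of the Poisson semi-center\\ and Jordan--Kronecker invariants}

\begin{abstract}
Let $\mathfrak g$ be a finite-dimensional complex Lie algebra whose Poisson semi-center is freely generated by homogeneous polynomials $f_1,\dots,f_r$. We prove that
$\sum\deg f_i\le\frac12(\dim\mathfrak g+\operatorname{ind}\mathfrak g)-\deg p_{\mathfrak g}+M$,
where $p_{\mathfrak g}$ is the fundamental semi-invariant and $M$ is the number of Jordan tuples with a unique maximum among the Jordan--Kronecker invariants of $\mathfrak g$. Under an additional hypothesis, which holds when $\operatorname{ad}\mathfrak g$ is algebraic, we give an exact formula for the sum of the degrees. The proof compares two polyvector fields tangent to the fibers of $(f_1,\dots,f_r)$ along each prime divisor. The unique maximum condition comes from the closedness of the leafwise symplectic form.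
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The semi-center and the fundamental semi-invariant}

Let $\mathfrak g\ne0$ be a finite-dimensional complex Lie algebra with basis $e_1,\dots,e_n$ and $[e_i,e_j]=\sum_kc_{ij}^ke_k$. We identify the symmetric algebra $S=S\mathfrak g$ with the algebra $\mathbb C[\mathfrak g^*]$ of polynomial functions on $\mathfrak g^*$, so that $e_1,\dots,e_n$ are linear coordinates, and we write $\partial_i=\partial/\partial e_i$. The Lie bracket extends to the Lie--Poisson bracket
\[
\{F,F'\}=\sum_{i,j}[e_i,e_j]\,\partial_iF\,\partial_jF' ,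
\]
and $\mathfrak g$ acts on $S$ by the degree-preserving derivations $\operatorname{ad}_yF=\{y,F\}$. A polynomial $F$ is a \emph{semi-invariant of weight $\chi$} if $\operatorname{ad}_yF=\chi(y)F$ for all $y\in\mathfrak g$, where $\chi$ is a character of $\mathfrak g$, that is, a linear form vanishing on $[\mathfrak g,\mathfrak g]$. It is an \emph{invariant} if $\chi=0$ and a \emph{proper} semi-invariant otherwise. The invariants form the algebra $(S\mathfrak g)^{\mathfrak g}$, and the semi-invariants generate the \emph{Poisson semi-center}
\[
A=(S\mathfrak g)^{\mathfrak g}_{\mathrm{si}} .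
\]

Each $x\in\mathfrak g^*$ defines the skew-symmetric form $\mathcal A_x(y,z)=x([y,z])$ on $\mathfrak g$, with matrix $(\sum_kc_{ij}^kx_k)$. The \emph{index} $q=\operatorname{ind}\mathfrak g$ is the minimum of $\dim\ker\mathcal A_x$. We put
\[
n-q=2m,\qquad c(\mathfrak g)=\tfrac12(n+q)=m+q .
\]
The \emph{fundamental semi-invariant} $p=p_{\mathfrak g}\in S$ is the greatest common divisor, defined up to a nonzero scalar, of the Pfaffians of all principal $2m\times2m$ submatrices of $\mathcal A_x$, viewed as polynomials in $x$. The rank of $\mathcal A_x$ is less than $2m$ exactly where these Pfaffians vanish, so $\{p=0\}$ is the codimension one part of the locus where the rank drops, and $p$ records it with multiplicities.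

Ooms and Van den Bergh proved the following. If $A$ is freely generated by homogeneous elements $f_1,\dots,f_r$, then
\begin{equation}\label{eq:OV1}
\sum_{i=1}^r\deg f_i\le c(\mathfrak g).
\end{equation}
If moreover there are no proper semi-invariants, so that $A=(S\mathfrak g)^{\mathfrak g}$, then
\begin{equation}\label{eq:OV2}
\sum_{i=1}^r\deg f_i=c(\mathfrak g)-\deg p .
\end{equation}
How much of the term $-\deg p$ survives when there are proper semi-invariants? Not all of it: for the two-dimensional algebra $[h,u]=u$ we have $A=\mathbb C[u]$, $c(\mathfrak g)=1$ and $p=u$, so the sum of the degrees exceeds $c(\mathfrak g)-\deg p$ by $1$. A correction term is needed, and by \eqref{eq:OV1} the correction $\deg p$ suffices. To state a smaller one we need to know more precisely how the rank of $\mathcal A_x$ drops across $\{p=0\}$.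

\subsection{Jordan--Kronecker invariants}\label{ss:JK}

Recall the Jordan--Kronecker canonical form. Let $\mathcal A+\lambda\mathcal B$ be a pencil of skew-symmetric forms on $\mathbb C^n$, and let $N_k$ be the nilpotent $k\times k$ Jordan matrix, with ones just above the diagonal. In a suitable basis the matrix of the pencil is block diagonal, with blocks
\[
\begin{pmatrix}0&T(\lambda)\\-T(\lambda)^{\top}&0\end{pmatrix}
\]
of three kinds, unique up to order:
\begin{itemize}
\item a \emph{Jordan block} of size $2k$ with eigenvalue $\lambda_0\in\mathbb C$, where $T=(\lambda-\lambda_0)I_k+N_k$;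
\item a \emph{Jordan block} of size $2k$ with eigenvalue $\infty$, where $T=I_k+\lambda N_k$;
\item a \emph{Kronecker block} of size $2k-1$, where $T$ is the $(k-1)\times k$ matrix with $T_{ii}=\lambda$, $T_{i,i+1}=1$ and zeros elsewhere (for $k=1$ this is a $1\times1$ zero block).
\end{itemize}
With this sign convention the finite eigenvalues are the values of $\lambda$ at which the rank of the pencil drops; the opposite convention changes their signs and nothing else.

For the pencil $\mathcal A_{x+\lambda a}=\mathcal A_x+\lambda\mathcal A_a$ the number and the sizes of the blocks are the same for all generic pairs $(x,a)\in\mathfrak g^*\times\mathfrak g^*$. They are the \emph{Jordan--Kronecker (JK) invariants} of $\mathfrak g$: the Kronecker sizes $2k_1-1,\dots,2k_q-1$, and the \emph{Jordan tuples} $J_{\lambda_i}(2n_{i1},\dots,2n_{is_i})$, $1\le i\le t$, where the $\lambda_i$ are the distinct eigenvalues and the tuple lists the sizes of the Jordan blocks with eigenvalue $\lambda_i$, sorted so that $n_{i1}\ge\dots\ge n_{is_i}$. A tuple has a \emph{unique maximum} if $s_i=1$ or $n_{i1}>n_{i2}$. We denote by $M$ the number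 of Jordan tuples with a unique maximum.

\subsection{The question and the results}

We shall see in Corollary~\ref{cor:JK} that $\deg p=\sum_{i,j}n_{ij}$. So \eqref{eq:OV1} adds to $c(\mathfrak g)-\deg p$ the correction $n_{i1}+\dots+n_{is_i}$ for each eigenvalue $\lambda_i$. Small examples need less. In Section~\ref{sec:examples} we meet algebras that need the correction $1$ for a tuple $J(2)$, the correction $1$ rather than $2$ for a tuple $J(4)$, and no correction for a tuple $J(2,\dots,2)$ with several blocks. This suggests a correction of $1$ for each tuple with a unique maximum and of $0$ for the others. The question posed in \cite{Kozlov} is whether this always suffices: if $A$ is freely generated by homogeneous elements, is the sum of their degrees at most $c(\mathfrak g)-\deg p+M$? The answer is yes.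

\begin{theorem}\label{thm:main}
Let $\mathfrak g\ne0$ be a finite-dimensional complex Lie algebra. If $(S\mathfrak g)^{\mathfrak g}_{\mathrm{si}}$ is freely generated by homogeneous elements $f_1,\dots,f_r$, then
\begin{equation}\label{eq:main}
\sum_{i=1}^r\deg f_i\le\tfrac12(\dim\mathfrak g+\operatorname{ind}\mathfrak g)-\deg p_{\mathfrak g}+M .
\end{equation}
\end{theorem}

No further assumption, such as algebraicity of $\mathfrak g$, is made. By Corollary~\ref{cor:JK} the right side of \eqref{eq:main} equals $k_1+\dots+k_q+M$, so it depends on the JK invariants alone, and $M\le\deg p$, so \eqref{eq:main} implies \eqref{eq:OV1}. The proof uses neither \eqref{eq:OV1} nor \eqref{eq:OV2}.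

Under the hypothesis of Theorem~\ref{thm:main} the generators can be replaced by homogeneous semi-invariant generators of the same degrees, and these are irreducible polynomials (Lemma~\ref{lem:generators}). Let then $f_i$ have weight $\chi_i$, and put
\[
w=\dim\operatorname{span}_{\mathbb C}(\chi_1,\dots,\chi_r),\qquad I=\{i:\chi_i\notin\operatorname{span}_{\mathbb C}(\chi_j:j\ne i)\}.
\]
We call $\operatorname{ad}\mathfrak g$ \emph{algebraic} if it is the Lie algebra of an algebraic subgroup of $GL(\mathfrak g)$.

\begin{theorem}\label{thm:exact}
In the situation of Theorem~\ref{thm:main}, take the $f_i$ to be semi-invariants and assume in addition that $r=\operatorname{ind}\mathfrak g+w$; this holds if $\operatorname{ad}\mathfrak g$ is algebraic. Then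
\[
\sum_{i=1}^r\deg f_i=c(\mathfrak g)-\deg p_{\mathfrak g}+\sum_{i\in I}\deg f_i .
\]
For $i\in I$ the irreducible polynomial $f_i$ divides $p_{\mathfrak g}$, and the Jordan tuples whose eigenvalues are the roots of $f_i(x+\lambda a)$ have a unique maximum.
\end{theorem}

Section~\ref{sec:notation} fixes the language of forms and polyvector fields, and Section~\ref{sec:examples} carries out the method by hand on four small families, which also show that Theorem~\ref{thm:main} is sharp and that the extra hypothesis in Theorem~\ref{thm:exact} is needed. Section~\ref{sec:local} studies the Poisson structure along one prime divisor and explains where the unique maximum comes from. Sections~\ref{sec:generators} and~\ref{sec:fields} prepare the two polyvector fields that are compared in Sections~\ref{sec:proof} and~\ref{sec:exact}.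

\section{Forms and polyvector fields on $\mathfrak g^*$}\label{sec:notation}

\subsection{Coefficients, valuations, contraction}

The ring $S$ is a unique factorization domain with units $\mathbb C^*$. A \emph{prime} is an irreducible polynomial in $S$, and $v_f$ is the valuation of $K=\operatorname{Frac}S$ at the prime $f$. Let $\Omega_K=K\otimes\mathfrak g$ be the space of rational $1$-forms on $\mathfrak g^*$, with $dF=\sum_i\partial_iF\,de_i$ and $de_i=e_i$, and let $\mathcal T_K=K\otimes\mathfrak g^*$ be the space of rational vector fields, that is, of $\mathbb C$-derivations of $K$. Elements of $\mathfrak g^*$ are the constant fields. The two spaces are dual over $K$, with $\langle dF,X\rangle=X(F)$, and $\perp$ denotes annihilators for this pairing.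

A form $T\in K\otimes\Lambda^k\mathfrak g$ or a polyvector $T\in K\otimes\Lambda^k\mathfrak g^*$ has coefficients in $K$ with respect to the standard basis. It is \emph{polynomial} if they lie in $S$, \emph{primitive} if moreover their greatest common divisor is $1$, and \emph{homogeneous of degree $\delta$} if they are homogeneous rational functions of degree $\delta$. We let $v_f(T)$ be the minimum of the valuations of the coefficients. Then $v_f(\gamma T)=v_f(\gamma)+v_f(T)$ for $\gamma\in K$, and $v_f(T)=0$ for all primes $f$ if $T$ is primitive.

For $\alpha\in\Omega_K$ the contraction $\iota_\alpha$ is the antiderivation of $K\otimes\Lambda^\bullet\mathfrak g^*$ with $\iota_\alpha X=\langle\alpha,X\rangle$ for vector fields $X$. Contractions anticommute. If $U\subset\mathcal T_K$ is a subspace, then $\iota_\alpha$ acts on $\Lambda^\bullet U$ and depends only on $\alpha|_U$, that is, on $\alpha$ modulo $U^\perp$.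

\begin{lemma}\label{lem:contract}
Let $U$ be a free module of rank $k$ over a commutative ring, $\Xi$ a generator of $\Lambda^kU$, and $\alpha_1,\dots,\alpha_k$ a basis of $U^*$ with dual basis $u_1,\dots,u_k$ of $U$. For $l\le k$ the element $\iota_{\alpha_l}\cdots\iota_{\alpha_1}\Xi$ is a unit multiple of $u_{l+1}\wedge\dots\wedge u_k$, and $u_{l+1},\dots,u_k$ is a basis of $\ker\alpha_1\cap\dots\cap\ker\alpha_l$.
\end{lemma}

\begin{proof}
$\Xi$ is a unit multiple of $u_1\wedge\dots\wedge u_k$, and $\iota_{\alpha_j}(u_j\wedge\dots\wedge u_k)=u_{j+1}\wedge\dots\wedge u_k$.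
\end{proof}

We also use the Jacobian criterion in characteristic $0$: if $\mathbb F$ is a finitely generated field extension of $\mathbb C$ and $\Sigma\subset\mathbb F$ is a subset, then the differentials $dF$, $F\in\Sigma$, span a subspace of $\Omega_{\mathbb F/\mathbb C}$ of dimension $\operatorname{trdeg}\mathbb C(\Sigma)$.

\subsection{The Lie--Poisson bivector}

Let $\pi=\sum_{i<j}[e_i,e_j]\,\partial_i\wedge\partial_j$. We also write $\pi$ for the map $\Omega_K\to\mathcal T_K$, $\alpha\mapsto\iota_\alpha\pi$. The field $X_u=\pi(du)$ is the Hamiltonian field of $u$, with $X_u(v)=\{u,v\}$; in particular $X_y=\operatorname{ad}_y$ for $y\in\mathfrak g$. Put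
\[
Q=\ker\pi\subset\Omega_K .
\]
The matrix of $\pi$ is the matrix of $\mathcal A_x$ over $K$, so $\dim_KQ=q$. By skew-symmetry $\pi(\Omega_K)\subset Q^\perp$, and both spaces have dimension $2m$, so $\pi(\Omega_K)=Q^\perp$. At a generic point, $Q^\perp$ is the tangent space of the symplectic leaf.

The coefficient of $\partial_{i_1}\wedge\dots\wedge\partial_{i_{2m}}$ in $\pi^m$ is $m!$ times the Pfaffian of the principal submatrix with rows $i_1,\dots,i_{2m}$. Hence
\[
\pi^m=pE\qquad\text{with $E\in S\otimes\Lambda^{2m}\mathfrak g^*$ primitive.}
\]
In a Darboux basis over $K$ we have $\pi=\sum_{j=1}^mY_j\wedge Z_j$ with $Y_j,Z_j$ a basis of $Q^\perp$, so $E$ spans the line $\Lambda^{2m}Q^\perp$. The coefficients of $\pi^m$ are homogeneous of degree $m$, and divisors of homogeneous polynomials are homogeneous, so $p$ and its prime factors are homogeneous.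

If $f$ is a semi-invariant of weight $\chi$, then $\pi(df)(y)=\{f,y\}=-\chi(y)f$ for $y\in\mathfrak g$, that is,
\begin{equation}\label{eq:weightfield}
\pi(df/f)=-\chi ,
\end{equation}
where $\chi\in\mathfrak g^*$ is read as a constant vector field.

\begin{lemma}\label{lem:factors}
\begin{enumerate}
\item[(a)] If $0\ne F\in S$ divides $\operatorname{ad}_yF$ for all $y\in\mathfrak g$, then $F$ is a semi-invariant.
\item[(b)] Every divisor of a nonzero semi-invariant is a semi-invariant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\operatorname{ad}_y$ does not raise the degree, $\operatorname{ad}_yF=\psi(y)F$ with $\psi(y)\in\mathbb C$. The map $\psi$ is linear, and $\psi([y,z])F=[\operatorname{ad}_y,\operatorname{ad}_z]F=0$.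

(b) Let $F$ have weight $\chi$ and write $F=f^kF'$ with $f$ prime, $k\ge1$, $f\nmid F'$. Dividing $\chi(y)F=kf^{k-1}(\operatorname{ad}_yf)F'+f^k\operatorname{ad}_yF'$ by $f^{k-1}$ shows that $f$ divides $k(\operatorname{ad}_yf)F'$, hence $\operatorname{ad}_yf$. By (a) every prime factor of $F$ is a semi-invariant, and products of semi-invariants are semi-invariants.
\end{proof}

\section{The method on four small families}\label{sec:examples}

Let $f_1,\dots,f_r$ be free homogeneous generators of $A$, let $\mathrm{vol}=\partial_1\wedge\dots\wedge\partial_n$, and put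
\[
J=df_1\wedge\dots\wedge df_r,\qquad J^*=\iota_{df_r}\cdots\iota_{df_1}\mathrm{vol}.
\]
The coefficients of $J^*$ are, up to sign, those of $J$, namely the $r\times r$ minors of the Jacobian matrix. So $J^*$ is homogeneous of degree $\sum(\deg f_i-1)$. By Lemma~\ref{lem:contract} it spans the top exterior power of the space of vector fields tangent to the fibers of $(f_1,\dots,f_r)$. The idea is to build from $\pi^m$ a second element $\Theta$ of this line, whose degree is known in advance. Then $\Theta=\gamma J^*$ with $\gamma\in K$, and it will turn out that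
\[
\sum\deg f_i=c(\mathfrak g)-\deg\gamma .
\]
Since $\pi^m$ is divisible by $p$, one expects $\gamma$ to be nearly divisible by $p$. In the examples, coordinates carry the names of the basis vectors, brackets not listed are zero, and we use that weights vanish on $[\mathfrak g,\mathfrak g]$.

\begin{example}[Heisenberg algebras]\label{ex:heis}
Let $[u_j,v_j]=z$ for $1\le j\le m$. Then $\pi=z\sum_j\partial_{u_j}\wedge\partial_{v_j}$, so $q=1$, $c(\mathfrak g)=m+1$ and $p=z^m$. If $F\ne0$ has weight $\chi$, then $z\,\partial_{v_j}F=\chi(u_j)F$ and $-z\,\partial_{u_j}F=\chi(v_j)F$; comparing degrees in $v_j$ and in $u_j$ shows that both sides vanish, so $A=\mathbb C[z]$. Here $\pi^m$ itself is tangent to the fibers of $z$, and $\Theta=\pi^m=\pm m!\,z^mJ^*$. So $\gamma=p$ up to a constant and $\deg z=1=c(\mathfrak g)-\deg p$, which is the formula of Theorem~\ref{thm:exact} with $I=\emptyset$. The pencil is $z(x)+\lambda z(a)$ times a fixed form of rank $2m$, so there is one tuple $J(2,\dots,2)$ with $m$ entries. For $m\ge2$ we get $M=0$ and equality in \eqref{eq:main}. For $m=1$ we get $M=1$ and the strict inequality $1<2-1+1$.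
\end{example}

\begin{example}[a factor of $p$ is lost]\label{ex:aff}
Let $[h_j,u_j]=u_j$ for $1\le j\le k$. Then $\pi=\sum_ju_j\,\partial_{h_j}\wedge\partial_{u_j}$, so $q=0$, $c(\mathfrak g)=k$ and $p=u_1\cdots u_k$. A semi-invariant satisfies $0=\{u_j,F\}=-u_j\partial_{h_j}F$, and each $u_j$ is a semi-invariant, so $A=\mathbb C[u_1,\dots,u_k]$. Now the leaves are not tangent to the fibers, because proper semi-invariants are not constant on leaves. We cut the leaves down by contracting $\pi^k=\pm k!\,p\cdot\mathrm{vol}$ with the logarithmic forms $du_j/u_j$ and obtain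
\[
\Theta=\pm k!\,\frac{p}{u_1\cdots u_k}\,J^*=\pm k!\,J^* .
\]
Each pole cancels one factor of $p$, and $\deg\gamma=0=\deg p-k$. The pencil is a direct sum of $2\times2$ blocks with the entries $u_j(x)+\lambda u_j(a)$, whose roots are distinct, so there are $k$ tuples $J(2)$ and $M=k$. Thus \eqref{eq:main} is the equality $k=k-k+k$, and $M$ cannot be replaced by $\alpha M$ with $\alpha<1$.
\end{example}

\begin{example}[why the maximum is unique]\label{ex:four}
Let $[h,u]=\frac12u$, $[h,v]=\frac12v$, $[h,z]=z$, $[u,v]=z$. In the order $h,u,v,z$ the Pfaffian is $\mathcal A_{12}\mathcal A_{34}-\mathcal A_{13}\mathcal A_{24}+\mathcal A_{14}\mathcal A_{23}=z^2$, so $q=0$, $c(\mathfrak g)=2$ and $p=z^2$. A semi-invariant satisfies $0=\{z,F\}=-z\,\partial_hF$, and then $0=\{u,F\}=z\,\partial_vF$ and $0=\{v,F\}=-z\,\partial_uF$, so $A=\mathbb C[z]$. As before,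
\[
\Theta=\iota_{dz/z}\,\pi^2=\iota_{dz/z}(2z^2\,\mathrm{vol})=2z\,J^*,
\]
so one factor $z$ of $p$ is lost and the other survives. The pencil has a single eigenvalue, the root of $z(x)+\lambda z(a)$, with blocks of total size $4$. The tuple $J(2,2)$ would make the form vanish at the eigenvalue, but there $\mathcal A_{12}=\frac12u\ne0$. So the tuple is $J(4)$, $M=1$, and \eqref{eq:main} is the equality $1=2-2+1$.

The tuple $J(2,2)$ is excluded for a structural reason. In the coordinates $h'=h+uv/(2z)$, $z$, $u$, $v'=v/z$ the only nonzero brackets are $\{h',z\}=z$ and $\{u,v'\}=1$. So the symplectic form inverse to $\pi$ is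
\[
\omega=\frac{dh'\wedge dz}{z}+du\wedge dv'=\frac{(u\,dv-v\,du)\wedge dz}{2z^2}+\frac{dh\wedge dz+du\wedge dv}{z}.
\]
The leading polar term is divisible by $dz$, and it has to be. If $\omega=z^{-k}\eta$ with $\eta$ regular along $z=0$, then $d\omega=0$ has the term $-kz^{-k-1}dz\wedge\eta$ of order $k+1$, which nothing cancels unless $dz\wedge\eta$ vanishes on $z=0$. A $2$-form divisible by $dz$ has rank at most $2$, so only one block attains the maximal size. In Example~\ref{ex:heis} the form $z^{-1}\sum du_j\wedge dv_j$ lives only on the leaves $z=\mathrm{const}$, where $dz$ restricts to zero; there is then no constraint, but there no factor of $p$ was lost either. Proposition~\ref{prop:unique} and Proposition~\ref{prop:order} establish this dichotomy in general.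
\end{example}

\begin{example}[Hamiltonian fields do not suffice]\label{ex:nonalg}
Let $[h,u]=u$, $[h,v]=z$. Then $\pi=\partial_h\wedge(u\,\partial_u+z\,\partial_v)$, so $m=1$, $q=2$, $c(\mathfrak g)=3$ and $p=\gcd(u,z)=1$. The rank drops only on $\{u=z=0\}$, which contains no point of a generic line $x+\mathbb Ca$ and does not contain $a$, so there are no Jordan blocks and $M=0$. A semi-invariant $F$ satisfies $0=\{u,F\}=-u\,\partial_hF$ and $(u\,\partial_u+z\,\partial_v)F=\chi(h)F$. Writing $F=\sum_ku^kF_k(v,z)$ we get $z\,\partial_vF_k=(\chi(h)-k)F_k$, and comparing degrees in $v$ gives $F_k\in\mathbb C[z]$. So $A=\mathbb C[u,z]$, and \eqref{eq:main} reads $2\le3$.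

Here $J^*=\iota_{dz}\iota_{du}\mathrm{vol}=-\partial_h\wedge\partial_v$ is a bivector, while $\iota_{du/u}\pi=-\partial_h$ is only a vector. The reason is that $Q$ is spanned by $dz$ and $d(v/z)-du/u$, and the first integral $v/z-\log u$ is not rational, so $A$ does not see it. The missing direction is supplied by the linear field $z\,\partial_v$, the nilpotent part of $\operatorname{ad}h$:
\[
\Theta=\iota_{du/u}(\pi\wedge z\,\partial_v)=\iota_{du/u}(uz\,\partial_h\wedge\partial_u\wedge\partial_v)=-z\,\partial_h\wedge\partial_v=z\,J^* .
\]
So $\gamma=z$ and $2=3-\deg\gamma$. Note that the pole of $du/u$ did no harm. Here $w=1$, so $r=2<3=q+w$, and $I$ consists of the index of $u$. The formula of Theorem~\ref{thm:exact} would read $2=3-0+1$, so the extra hypothesis there is needed.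
\end{example}

\section{The bivector along a prime divisor}\label{sec:local}

The JK invariants are defined on a generic line, while divisibility by $p$ is tested at the primes of $S$. The link is the normal form of $\pi$ over the local ring of a prime.

\subsection{Normal form}\label{ss:normal}

Fix a prime $f$. Let $R=S_{(f)}$, a discrete valuation ring with uniformizer $f$, and put $\Omega_R=R\otimes\mathfrak g$, $\mathcal T_R=R\otimes\mathfrak g^*$, $Q_R=Q\cap\Omega_R$. For a polyvector $T$, the number $v_f(T)$ is the largest $k$ with $T\in f^k\Lambda^\bullet\mathcal T_R$, so it can be computed in any $R$-basis of $\mathcal T_R$.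

Recall the normal form of a skew form on a free module over a discrete valuation ring: there is an $R$-basis $\mu_j,\nu_j$ $(1\le j\le m)$, $\kappa_l$ $(1\le l\le q)$ of $\Omega_R$ with
\[
\langle\pi(\mu_j),\nu_j\rangle=f^{n_j},\qquad n_1\ge\dots\ge n_m\ge0,
\]
and all other pairings of basis elements zero. (Choose two basis vectors whose pairing has the least valuation and rescale it to a power of $f$; this power divides all pairings, so the two vectors span a direct summand with an orthogonal complement, and one proceeds by induction.) The exponents $n_j=n_j(f)$ are unique, since the elementary divisors of the matrix are the $f^{n_j}$, each taken twice. We put $n_j(f)=0$ for $j>m$. In the dual basis $\mu_j^*,\nu_j^*,\kappa_l^*$ of $\mathcal T_R$,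
\begin{equation}\label{eq:normal}
\pi(\mu_j)=f^{n_j}\nu_j^*,\qquad\pi(\nu_j)=-f^{n_j}\mu_j^*,\qquad\pi=\sum_jf^{n_j}\mu_j^*\wedge\nu_j^* .
\end{equation}
Hence $Q_R$ has the basis $\kappa_l$, and
\[
\mathcal E=Q^\perp\cap\mathcal T_R
\]
has the basis $\mu_j^*,\nu_j^*$. The module $\mathcal E$ consists of the fields that are tangent to the generic leaves and regular along $\{f=0\}$; it contains $\pi(\Omega_R)$, with equality exactly when all $n_j$ vanish. From $\pi^m=m!\,f^{\sum n_j}\mu_1^*\wedge\nu_1^*\wedge\dots\wedge\mu_m^*\wedge\nu_m^*$ and the bases above we read off three facts: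
\begin{itemize}
\item[(N1)] $v_f(p)=\sum_jn_j(f)$;
\item[(N2)] $E$ generates $\Lambda^{2m}\mathcal E$ over $R$;
\item[(N3)] the restriction map $\Omega_R\to\mathcal E^*=\operatorname{Hom}_R(\mathcal E,R)$ is onto with kernel $Q_R$.
\end{itemize}

\subsection{Jordan tuples from the prime factors of $p$}

\begin{proposition}\label{prop:JK}
For generic $(x,a)$ the eigenvalues of the pencil $\mathcal A_{x+\lambda a}$ are the roots of $p(x+\lambda a)$. Each prime factor $f$ of $p$ gives $\deg f$ distinct eigenvalues, non-associate primes give disjoint sets of eigenvalues, and the numbers $n_{ij}$ of the Jordan tuple at a root of $f(x+\lambda a)$ are the nonzero $n_j(f)$. Consequently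
\[
M=\sum\deg f,
\]
the sum taken over the prime factors $f$ of $p$, up to scalars, with $n_1(f)>n_2(f)$.
\end{proposition}

\begin{proof}
\emph{Generic lines.} Let $Z\subset\mathfrak g^*$ be closed of codimension at least $2$. The pairs $(x,a)$ whose line $x+\mathbb Ca$ meets $Z$ form the image of $Z\times\mathfrak g^*\times\mathbb C$ under $(y,a,\lambda)\mapsto(y-\lambda a,a)$, which has dimension at most $(n-2)+n+1<2n$. So a generic line misses $Z$. Next let $f$ be a prime. Some partial derivative of $f$ is nonzero and of smaller degree, so it is not divisible by $f$. Hence $\{(y,a):f(y)=0,\ \langle df(y),a\rangle=0\}$ is a proper closed subset of the irreducible variety $\{f=0\}\times\mathfrak g^*$ of dimension $2n-1$, and it has dimension at most $2n-2$. The same count shows that for generic $(x,a)$ all roots of $f(x+\lambda a)$ are simple.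

\emph{The roots.} A prime factor $f$ of $p$ is homogeneous, so the leading coefficient of $f(x+\lambda a)$ is $f(a)\ne0$, and there are exactly $\deg f$ distinct roots. Non-associate primes $f,f'$ have no common root, because $\{f=f'=0\}$ has codimension at least $2$. The rank of $\mathcal A_y$ is less than $2m$ exactly where $\pi^m=pE$ vanishes. The zero set of $E$ has codimension at least $2$, since a component of codimension $1$ would give a prime dividing all coefficients of $E$. So on a generic line the rank drops exactly at the roots of $p(x+\lambda a)$. There is no eigenvalue $\infty$: the pencil has rank at most $2m$ over $\mathbb C(\lambda)$ and $\mathcal A_a$ has rank $2m$, whereas in a block with eigenvalue $\infty$ the coefficient of $\lambda$ has smaller rank than the block.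

\emph{Restriction of the normal form.} Let $f\mid p$ be prime and $\lambda_0$ a root of $f(x+\lambda a)$. The base change to the normal form over $S_{(f)}$ and its inverse have entries in $S[1/\delta]$ for some $\delta\notin fS$, and a generic line misses $\{f=\delta=0\}$. So restriction to the line is a ring homomorphism $S[1/\delta]\to\mathcal O=\mathbb C[\lambda]_{(\lambda-\lambda_0)}$. It sends the base change to an element of $GL_n(\mathcal O)$, and it sends $f$ to a uniformizer because $\lambda_0$ is a simple root. Hence the normal form of $\mathcal A_{x+\lambda a}$ over $\mathcal O$ has the exponents $n_j(f)$ and a zero part of rank $q$.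

\emph{Comparison with the canonical form.} If $UT U'$ is the Smith form of $T$ over $\mathcal O$, then the base change $\operatorname{diag}(U,U'^\top)$ brings the block with off-diagonal part $T$ to skew normal form; the exponents are those of the elementary divisors of $T$. For a Kronecker block of size $2k-1$, deleting the first column of $T$ leaves a triangular matrix with determinant $1$, so the block contributes $k-1$ exponents $0$ and a zero part of rank $1$. For a Jordan block $T=(\lambda-\lambda_1)I_k+N_k$, deleting the first column and the last row leaves a minor equal to $1$, and $\det T=(\lambda-\lambda_1)^k$. So the block contributes the exponents $0,\dots,0,k$ if $\lambda_1=\lambda_0$ and only zeros otherwise. By uniqueness of the exponents, the tuple at $\lambda_0$ consists of the nonzero $n_j(f)$. Since $n_1(f)\ge1$ by (N1), the tuple has a unique maximum if and only if $n_1(f)>n_2(f)$; the case $s_i=1$ is the case $n_2(f)=0$.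
\end{proof}

\begin{corollary}\label{cor:JK}
We have $\deg p=\sum_{i,j}n_{ij}$, $c(\mathfrak g)-\deg p=k_1+\dots+k_q$, and $M\le\deg p$.
\end{corollary}

\begin{proof}
By (N1) and Proposition~\ref{prop:JK}, $\deg p=\sum_f\deg f\cdot\sum_jn_j(f)=\sum_{i,j}n_{ij}$. Adding the block sizes gives $n=\sum_{j=1}^q(2k_j-1)+2\deg p$, which is the second formula. Each tuple contributes at least $1$ to $\sum n_{ij}$, so $M\le t\le\deg p$.
\end{proof}

\subsection{Tangent and transversal primes}

The following notion separates Example~\ref{ex:heis} from Examples~\ref{ex:aff} and~\ref{ex:four}.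

\begin{definition}
A prime $f$ is \emph{tangent} if $X(f)\in fR$ for all $X\in\mathcal E$, and \emph{transversal} otherwise.
\end{definition}

Geometrically, $\mathcal E$ extends the distribution tangent to the generic leaves to the generic point of $\{f=0\}$, and $f$ is tangent when the extended distribution is tangent to this hypersurface. In the Heisenberg algebras $\mathcal E$ is spanned by the $\partial_{u_j},\partial_{v_j}$, and $z$ is tangent. If $q=0$, then $\mathcal E=\mathcal T_R$ and every prime is transversal.

\begin{lemma}\label{lem:tangent}
\begin{enumerate}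
\item[(a)] A prime $f$ is tangent if and only if $df\in Q_R+f\Omega_R$.
\item[(b)] A transversal prime semi-invariant divides $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Tangency means $df|_{\mathcal E}\in f\mathcal E^*$. By (N3) this holds if and only if $df-f\beta\in Q_R$ for some $\beta\in\Omega_R$.

(b) Let $f$ have weight $\chi$ and $f\nmid p$. By (N1) all $n_j$ vanish, so $\mathcal E=\pi(\Omega_R)$ is spanned over $R$ by the fields $X_y$, $y\in\mathfrak g$, and $X_y(f)=\chi(y)f\in fR$. So $f$ is tangent.
\end{proof}

\begin{proposition}\label{prop:unique}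
If $f$ is a transversal prime factor of $p$, then $n_1(f)>n_2(f)$.
\end{proposition}

\begin{proof}
We carry out the argument of Example~\ref{ex:four} with an exterior differential along the leaves.

\emph{Step 1: $Q^\perp$ and $\mathcal E$ are closed under brackets.} The space $Q^\perp=\pi(\Omega_K)$ is spanned over $K$ by the fields $X_u$, $u\in S$, and $[X_u,X_v]=X_{\{u,v\}}$ by the Jacobi identity. Together with
\[
[gX,g'Y]=gg'[X,Y]+gX(g')Y-g'Y(g)X\qquad(g,g'\in K)
\]
this shows that $Q^\perp$ is closed under brackets. The module $\mathcal T_R$ consists of the derivations that preserve $R$, so it is closed under brackets, and so is $\mathcal E=Q^\perp\cap\mathcal T_R$.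

\emph{Step 2: the leafwise symplectic form is closed.} For a skew $K$-bilinear form $\eta$ on $Q^\perp$ define
\[
d\eta(X,Y,Z)=\sum_{\mathrm{cyc}}X\bigl(\eta(Y,Z)\bigr)-\sum_{\mathrm{cyc}}\eta([X,Y],Z).
\]
This is $K$-trilinear: replacing $X$ by $gX$ produces the extra terms $Y(g)\eta(Z,X)+Z(g)\eta(X,Y)$ in the first sum and $-Y(g)\eta(X,Z)+Z(g)\eta(X,Y)$ in the second, and these are equal. The formula also gives $d(g\eta)=g\,d\eta+dg\wedge\eta$, where $(\theta\wedge\eta)(X,Y,Z)=\sum_{\mathrm{cyc}}\theta(X)\eta(Y,Z)$. Define $\omega$ on $Q^\perp$ by $\omega(\pi(\alpha),\pi(\beta))=\langle\pi(\alpha),\beta\rangle$. It is well defined because $\pi$ is skew with kernel $Q$, and $\omega(X_u,X_v)=\{u,v\}$. Then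
\[
d\omega(X_u,X_v,X_{v'})=\sum_{\mathrm{cyc}}\{u,\{v,v'\}\}-\sum_{\mathrm{cyc}}\{\{u,v\},v'\}=0
\]
by the Jacobi identity, and $d\omega=0$ by trilinearity.

\emph{Step 3: the leading term.} By \eqref{eq:normal}, $\omega(\mu_j^*,\nu_j^*)=-f^{-2n_j}\langle\pi(\nu_j),\mu_j\rangle=f^{-n_j}$, and the other pairings of basis vectors of $\mathcal E$ vanish. Since $f\mid p$, we have $n_1\ge1$. The form $\eta=f^{n_1}\omega$ is $R$-valued on $\mathcal E$, and its reduction $\bar\eta$ on the vector space $\mathcal E/f\mathcal E$ over $\mathbb F=R/fR$ has rank $2\cdot\#\{j:n_j=n_1\}$. Expanding $d(f^{-n_1}\eta)=0$ gives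
\[
f\,d\eta=n_1\,df|_{\mathcal E}\wedge\eta ,
\]
and $d\eta$ is $R$-valued on $\mathcal E$ by Step 1. Reducing modulo $f$ and dividing by $n_1\ne0$ we get $\theta\wedge\bar\eta=0$, where $\theta$ is the reduction of $df|_{\mathcal E}$. Transversality means $\theta\ne0$. Evaluating $\theta\wedge\bar\eta$ on $X,Y,Z$ with $\theta(X)=1$ and $Y,Z\in\ker\theta$ gives $\bar\eta(Y,Z)=0$. A skew form that vanishes on a hyperplane has rank at most $2$, so exactly one $n_j$ equals $n_1$.
\end{proof}

The Heisenberg algebras show that transversality cannot be dropped ($m\ge2$) and that the converse fails ($m=1$).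

\section{The generators and their Jacobian}\label{sec:generators}

From now on $A$ is freely generated by homogeneous elements. To transfer divisibility from $\Theta$ to $\gamma$ we need $J$ to be primitive, and to use \eqref{eq:weightfield} we need the generators to be semi-invariants.

\begin{lemma}\label{lem:generators}
$A$ has free generators that are homogeneous semi-invariants and have the same degrees as the given ones. Such generators are pairwise non-associate primes of $S$.
\end{lemma}

\begin{proof}
Products and homogeneous components of semi-invariants are semi-invariants, so $A=\bigoplus_\chi A_\chi$, where $A_\chi$ is the space of semi-invariants of weight $\chi$, and $A$ is bigraded by weight and degree. Let $A_+$ be the ideal of elements without constant term. Free homogeneous generators have positive degree, and their classes form a basis of $A_+/A_+^2$; so their degrees are determined by this graded space. Lift a bihomogeneous basis of $A_+/A_+^2$ to bihomogeneous elements of $A_+$. By induction on the degree they generate $A$. There are $r=\operatorname{trdeg}A$ of them, so they are algebraically independent,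 and in particular pairwise non-associate. If such a generator were a product of two nonconstant polynomials, these would be homogeneous, and semi-invariant by Lemma~\ref{lem:factors}(b), so the generator would lie in $A_+^2$, where no generator lies.
\end{proof}

\emph{From now on each $f_i$ is a homogeneous prime semi-invariant of weight $\chi_i$.}

\begin{lemma}\label{lem:primitive}
The form $J=df_1\wedge\dots\wedge df_r$ is primitive.
\end{lemma}

\begin{proof}
By the Jacobian criterion $J\ne0$. Write $J=bJ_1$ with $b\in S$ and $J_1$ primitive, and suppose that a prime $f$ divides $b$.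

\emph{Step 1: $f\in A$.} Let $\mathcal L_y$ be the Lie derivative along $X_y$, $y\in\mathfrak g$. It is the derivation of the algebra of forms that acts as $\operatorname{ad}_y$ on functions and commutes with $d$. It preserves polynomial forms, since $\mathcal L_y\,dz=d[y,z]$ for $z\in\mathfrak g$, and $\mathcal L_yJ=\sum_i\chi_i(y)J$. Hence $(\operatorname{ad}_yb)J_1=b\bigl(\sum_i\chi_i(y)J_1-\mathcal L_yJ_1\bigr)$. As $J_1$ is primitive, $b$ divides $\operatorname{ad}_yb$. By Lemma~\ref{lem:factors}, $b$ and then $f$ are semi-invariants. So $f=H(f_1,\dots,f_r)$ with a nonconstant polynomial $H$.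

\emph{Step 2: $fS\cap A=fA$.} Let $F=\sum_\chi F_\chi\in fS\cap A$ with $F_\chi\in A_\chi$. The ideal $fS$ is stable under each $\operatorname{ad}_y$. Choose $y$ on which the finitely many weights involved take distinct values. By Lagrange interpolation each $F_\chi$ is a polynomial in $\operatorname{ad}_y$ applied to $F$, so $F_\chi\in fS$. Then $F_\chi/f$ is zero or a semi-invariant by Lemma~\ref{lem:factors}(b), and $F\in fA$.

\emph{Step 3: $J\not\equiv0$ modulo $f$.} By Step 2, $A/fA$ embeds into the domain $S/fS$. Since $A$ is a polynomial ring in $r$ variables, $A/fA$ has transcendence degree $r-1$, and it is generated by the classes $\bar f_i$. Let $\mathbb F=\operatorname{Frac}(S/fS)$, and let a bar denote reduction of forms to $\mathbb F\otimes\mathfrak g$. The module of differentials of a hypersurface is $\Omega_{\mathbb F/\mathbb C}=(\mathbb F\otimes\mathfrak g)/\mathbb F\,\overline{df}$, where $\overline{df}\ne0$ because $f$ does not divide all its partial derivatives, and $d\bar f_i$ is the image of $\overline{df_i}$. By the Jacobian criterion these images span a space of dimension $r-1$. The span of the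 $\overline{df_i}$ in $\mathbb F\otimes\mathfrak g$ contains $\overline{df}$, since $df=\sum_i(\partial H/\partial f_i)\,df_i$. So it has dimension $(r-1)+1=r$, and $\bar J\ne0$. This contradicts $f\mid b$.
\end{proof}

\begin{remark}
The proof uses both that $A$ is polynomial and that it contains all semi-invariants. For the subalgebra $\mathbb C[z^2]$ in a Heisenberg algebra, $J=2z\,dz$ is not primitive, and for $m\ge2$ the degree $2$ exceeds the bound $1$ in \eqref{eq:main}. The argument of Step 1 applied to $\pi^m=pE$, where $\mathcal L_y\pi=0$ by the Jacobi identity, shows that $p$ is indeed a semi-invariant; we do not use this.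
\end{remark}

\section{Linear vector fields that complete the Hamiltonian ones}\label{sec:fields}

Put $\alpha_i=df_i/f_i$, so that $\pi(\alpha_i)=-\chi_i$ by \eqref{eq:weightfield}. Let
\[
N=\operatorname{span}_K(\alpha_1,\dots,\alpha_r),\qquad W=\operatorname{span}_{\mathbb C}(\chi_1,\dots,\chi_r),\qquad\operatorname{Rel}=\Bigl\{\rho\in\mathbb C^r:\sum\rho_i\chi_i=0\Bigr\}.
\]
The space $N$ has dimension $r$ and contains $dF$ for all $F\in A$; its annihilator $N^\perp$ is the space of fields tangent to the fibers of $(f_1,\dots,f_r)$. The map $\pi\colon N\to K\otimes W$, $\sum b_i\alpha_i\mapsto-\sum b_i\chi_i$, is obtained by extension of scalars from a surjection $\mathbb C^r\to W$ with kernel $\operatorname{Rel}$. Its kernel is therefore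
\begin{equation}\label{eq:Qprime}
Q'=N\cap Q=\operatorname{span}_K\Bigl\{\sum\rho_i\alpha_i:\rho\in\operatorname{Rel}\Bigr\},\qquad\dim_KQ'=r-w .
\end{equation}
Put $s=\dim Q-\dim Q'=q-r+w\ge0$. The extra hypothesis of Theorem~\ref{thm:exact} says that $s=0$, that is, $Q'=Q$.

The space $Q'$ is the part of $Q$ that the semi-center sees. We have $N^\perp\subset Q'^\perp$, so $\Theta$ should be a contraction of a generator of the top exterior power of $Q'^\perp$, while $\pi^m$ only generates that of the subspace $Q^\perp$ of codimension $s$. We must add $s$ fields, as in Example~\ref{ex:nonalg}, and two properties are required of them. They must be linear, for the degree count, and they must be tangent to the hypersurfaces $\{f_i=0\}$, so that they do not create poles together with the $\alpha_i$. The algebraic hull of $\operatorname{ad}\mathfrak g$ provides such fields. We use three standard facts about complex algebraic groups.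
\begin{itemize}
\item[(G1)] The Lie algebra of an intersection of algebraic subgroups is the intersection of their Lie algebras.
\item[(G2)] In a rational representation, the stabilizer of a subspace is an algebraic subgroup, and its Lie algebra consists of the elements of the Lie algebra that preserve the subspace.
\item[(G3)] (Rosenlicht) For an algebraic group acting on an irreducible variety, the transcendence degree of the field of invariant rational functions is the dimension of the variety minus the maximal dimension of an orbit.
\end{itemize}

By (G1) there is a smallest algebraic subgroup $G\subset GL(\mathfrak g)$ whose Lie algebra $\hat{\mathfrak g}$ contains $\operatorname{ad}\mathfrak g$, and $\hat{\mathfrak g}=\operatorname{ad}\mathfrak g$ if $\operatorname{ad}\mathfrak g$ is algebraic. The group $G$ acts on $\mathfrak g^*$ by the dual action and on $S$ by the automorphisms that extend its action on $\mathfrak g$. For $\xi\in\hat{\mathfrak g}$ let $V_\xi$ be the derivation of $S$ that extends $\xi\colon\mathfrak g\to\mathfrak g$. It is a linear vector field, $V_{\operatorname{ad}y}=X_y$, and the values $V_\xi(x)=x\circ\xi$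 form the tangent space of the orbit $Gx$ at $x$. By (G2) the stabilizer of the line $\mathbb Cf_i$ in $GL(\mathfrak g)$ is algebraic with Lie algebra containing $\operatorname{ad}\mathfrak g$, so it contains $G$. Hence there are $\hat\chi_i\in\hat{\mathfrak g}^*$ with
\begin{equation}\label{eq:hatchi}
V_\xi(f_i)=\hat\chi_i(\xi)f_i,\qquad\text{that is,}\qquad\langle\alpha_i,V_\xi\rangle=\hat\chi_i(\xi)\in\mathbb C .
\end{equation}

\begin{lemma}\label{lem:fields}
The space $Q'^\perp$ is spanned over $K$ by the fields $V_\xi$ with $\xi$ in
\[
\hat{\mathfrak g}_0=\Bigl\{\xi\in\hat{\mathfrak g}:\sum\rho_i\hat\chi_i(\xi)=0\ \text{ for all }\rho\in\operatorname{Rel}\Bigr\}.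
\]
If $\hat{\mathfrak g}=\operatorname{ad}\mathfrak g$, then $s=0$.
\end{lemma}

\begin{proof}
Let $\hat Q\subset\Omega_K$ be the annihilator of all $V_\xi$, $\xi\in\hat{\mathfrak g}$. Since the $X_y$ span $Q^\perp$, we have $\hat Q\subset Q$, with equality if $\hat{\mathfrak g}=\operatorname{ad}\mathfrak g$.

We show that $\hat Q\subset N$. The maximal orbit dimension is the generic rank of the family $V_\xi(x)$, which is $\dim_K\operatorname{span}_K\{V_\xi\}=n-\dim\hat Q$. By (G3), $\operatorname{trdeg}K^G=\dim\hat Q$. The forms $dF$, $F\in K^G$, lie in $\hat Q$ and span a space of dimension $\operatorname{trdeg}K^G$ by the Jacobian criterion, so they span $\hat Q$. Write $0\ne F\in K^G$ as $u/v$ with $u,v\in S$ coprime. For $\sigma\in G$ we have $\sigma u/\sigma v=u/v$ with $\sigma u,\sigma v$ coprime, so $\sigma u\in\mathbb C^*u$ and $\sigma v\in\mathbb C^*v$. The lines $\mathbb Cu$ and $\mathbb Cv$ are thus stable under $G$, hence under $\operatorname{ad}\mathfrak g$, and $u,v\in A$ by Lemma~\ref{lem:factors}(a). So $dF=(v\,du-u\,dv)/v^2\in N$.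

Therefore $\hat Q\subset N\cap Q=Q'$. If $\hat{\mathfrak g}=\operatorname{ad}\mathfrak g$, this gives $Q=\hat Q\subset Q'$ and $s=0$. In general it gives $Q'^\perp\subset\hat Q^\perp=\operatorname{span}_K\{V_\xi:\xi\in\hat{\mathfrak g}\}$. Let $\sum b_j\otimes\xi_j\in K\otimes\hat{\mathfrak g}$. By \eqref{eq:Qprime} and \eqref{eq:hatchi}, the field $\sum b_jV_{\xi_j}$ lies in $Q'^\perp$ if and only if $\sum_jb_j\sum_i\rho_i\hat\chi_i(\xi_j)=0$ for all $\rho\in\operatorname{Rel}$. These are the $\mathbb C$-linear equations of $\hat{\mathfrak g}_0$ extended to $K$, so their solution space is $K\otimes\hat{\mathfrak g}_0$.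
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{The polyvector $\Theta$ and the degree formula}

By Lemma~\ref{lem:fields} we can choose $\xi_1,\dots,\xi_s\in\hat{\mathfrak g}_0$ with $Q'^\perp=Q^\perp\oplus\operatorname{span}_K(V_{\xi_1},\dots,V_{\xi_s})$. Choose $B\subset\{1,\dots,r\}$ such that $(\chi_i)_{i\in B}$ is a basis of $W$; then $|B|=w$. Define
\[
E'=E\wedge V_{\xi_1}\wedge\dots\wedge V_{\xi_s},\qquad\Xi=\pi^m\wedge V_{\xi_1}\wedge\dots\wedge V_{\xi_s}=pE',\qquad\Theta=\Bigl(\prod_{i\in B}\iota_{\alpha_i}\Bigr)\Xi ,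
\]
where the order of the contractions is fixed once and affects only the sign. The polyvector $\Xi$ spans the top exterior power of $Q'^\perp$. The forms $\alpha_i$, $i\in B$, are independent modulo $Q$, because their images $-\chi_i$ under $\pi$ are independent. So their restrictions to $Q'^\perp$ are independent, and $N=Q'\oplus\bigoplus_{i\in B}K\alpha_i$ by counting dimensions. By Lemma~\ref{lem:contract}, $\Theta$ spans the top exterior power of $Q'^\perp\cap\bigcap_{i\in B}\ker\alpha_i=N^\perp$. So does $J^*$, which is primitive by Lemma~\ref{lem:primitive}. Hence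
\begin{equation}\label{eq:gamma}
\Theta=\gamma J^*,\qquad0\ne\gamma\in K,\qquad v_f(\gamma)=v_f(\Theta)\ \text{ for every prime }f .
\end{equation}
The polyvector $\Xi$ is homogeneous of degree $m+s$, each $\alpha_i$ of degree $-1$, and $J^*$ of degree $\sum(\deg f_i-1)$. So $\gamma$ is homogeneous of degree $m+s-w+r-\sum\deg f_i$. Since $s-w+r=q$, this is
\begin{equation}\label{eq:degree}
\sum_{i=1}^r\deg f_i=c(\mathfrak g)-\deg\gamma .
\end{equation}

\subsection{The order of $\Theta$ along a prime}

It remains to bound $\deg\gamma$ from below. The only poles come from the $\alpha_i$, $i\in B$, and they are simple. The point is that at a tangent prime the polar part of $\alpha_i$ lies in $Q$, where $E$ does not feel it.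

\begin{proposition}\label{prop:order}
Let $f$ be a prime. Put $\varepsilon_f=1$ if $f$ is transversal and associate to $f_i$ for some $i\in B$, and $\varepsilon_f=0$ otherwise. Then $v_f(\Theta)\ge v_f(p)-\varepsilon_f$.
\end{proposition}

\begin{proof}
We have $\Theta=p\,\bigl(\prod_B\iota_{\alpha_i}\bigr)E'$ with $E'$ polynomial. If $f$ is not associate to any $f_i$ with $i\in B$, then all these $\alpha_i$ lie in $\Omega_R$ and $v_f(\Theta)\ge v_f(p)$. Let now $f=f_i$ with $i\in B$. Then $f\alpha_i=df\in\Omega_R$, and $\alpha_j\in\Omega_R$ for $j\in B\setminus\{i\}$ because the generators are pairwise non-associate primes. So $v_f(\Theta)\ge v_f(p)-1$, which settles the transversal case.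

Suppose that $f=f_i$ is tangent. By Lemma~\ref{lem:tangent}(a), $df=\kappa+f\beta$ with $\kappa\in Q_R$ and $\beta\in\Omega_R$, so $\alpha_i=f^{-1}\kappa+\beta$. We have $\iota_\kappa E=0$ because $E\in\Lambda^{2m}Q^\perp$, and by \eqref{eq:hatchi}
\[
\langle\kappa,V_{\xi_j}\rangle=\langle df,V_{\xi_j}\rangle-f\langle\beta,V_{\xi_j}\rangle=f\bigl(\hat\chi_i(\xi_j)-\langle\beta,V_{\xi_j}\rangle\bigr)\in fR .
\]
Since $\iota_\kappa$ is an antiderivation, $\iota_\kappa E'=\sum_j\pm\langle\kappa,V_{\xi_j}\rangle\,E\wedge\bigwedge_{l\ne j}V_{\xi_l}$ has coefficients in $fR$. So $\iota_{\alpha_i}E'=f^{-1}\iota_\kappa E'+\iota_\beta E'$ has coefficients in $R$. Applying $\iota_{\alpha_i}$ first and the other contractions afterwards, we get $v_f(\Theta)\ge v_f(p)$.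
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B'=\{i\in B:f_i\text{ is transversal}\}$. For $i\in B'$ the prime $f_i$ divides $p$ by Lemma~\ref{lem:tangent}(b), and $n_1(f_i)>n_2(f_i)$ by Proposition~\ref{prop:unique}. These primes are pairwise non-associate, so Proposition~\ref{prop:JK} gives $\sum_{i\in B'}\deg f_i\le M$. By \eqref{eq:gamma} and Proposition~\ref{prop:order}, $v_f(\gamma)\ge v_f(p)-\varepsilon_f\ge0$ for every prime $f$. Thus $\gamma$ is a polynomial and $p$ divides $\gamma\prod_{i\in B'}f_i$. Therefore
\[
\deg\gamma\ \ge\ \deg p-\sum_{i\in B'}\deg f_i\ \ge\ \deg p-M ,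
\]
and \eqref{eq:degree} gives \eqref{eq:main}.
\end{proof}

Each of the last two inequalities can be strict. The second is strict for the three-dimensional Heisenberg algebra, where $B'=\emptyset$ and $M=1$. The first is strict in Example~\ref{ex:nonalg}, where $E'=uz\,\partial_h\wedge\partial_u\wedge\partial_v$ is not primitive and the factor $z$ passes to $\gamma$.

\section{The exact formula}\label{sec:exact}

When $s=0$ there are no added fields, $E'=E$ is primitive, and the order of $\Theta$ along every prime can be computed exactly.

\begin{proof}[Proof of Theorem~\ref{thm:exact}]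
If $\operatorname{ad}\mathfrak g$ is algebraic, then $s=0$ by Lemma~\ref{lem:fields}, which is the condition $r=q+w$. So assume $s=0$. Then $Q=Q'\subset N$ and $\Theta=p\,\bigl(\prod_B\iota_{\alpha_i}\bigr)E$.

\emph{Freedom in the choice of $B$.} For each $j$ write $\chi_j=\sum_{i\in B}c_{ji}\chi_i$ with $c_{ji}\in\mathbb C$. Then
\begin{equation}\label{eq:modQ}
\alpha_j-\sum_{i\in B}c_{ji}\alpha_i\in Q .
\end{equation}
Contraction of $E$ depends only on forms modulo $Q$, so passing to another set $\tilde B$ multiplies $\Theta$ by the nonzero constant $\pm\det(c_{ji})_{j\in\tilde B,\,i\in B}$. Thus $v_f(\gamma)$ does not depend on $B$, and we may choose $B$ depending on $f$. An index $i$ lies in $I$ if and only if the $\chi_j$, $j\ne i$, do not span $W$, that is, if and only if $i$ belongs to every admissible $B$.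

\emph{A criterion.} Fix a prime $f$ and put $N_R=N\cap\Omega_R\supset Q_R$. By Lemma~\ref{lem:primitive} the $df_j$ are independent modulo $f$, so by Nakayama's lemma they are part of an $R$-basis of $\Omega_R$. Hence they form a basis of $N_R$, and $\Omega_R=N_R\oplus C$ with $C$ free. Suppose that forms $\beta_i$, $i\in B$, satisfy $N_R=Q_R\oplus\bigoplus_{i\in B}R\beta_i$. Then their images in $\Omega_R/Q_R$, which is $\mathcal E^*$ by (N3), together with a basis of $C$ form a basis of $\mathcal E^*$. By (N2) and Lemma~\ref{lem:contract}, $\bigl(\prod_B\iota_{\beta_i}\bigr)E$ is a unit times a wedge of part of a basis of $\mathcal E$, which is part of a basis of $\mathcal T_R$. So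
\begin{equation}\label{eq:criterion}
v_f\Bigl(\bigl(\textstyle\prod_B\iota_{\beta_i}\bigr)E\Bigr)=0 .
\end{equation}

\emph{Case 1: $f$ is not associate to any $f_i$ with $i\in I$.} Then $f$ is associate to at most one generator, whose index is not in $I$, and we choose $B$ that avoids this index. So $\alpha_i\in N_R$ for $i\in B$. Multiplying \eqref{eq:modQ} by $f_j$ gives $df_j-f_j\sum_{i\in B}c_{ji}\alpha_i\in Q\cap\Omega_R=Q_R$ for every $j$. Hence $N_R=Q_R+\sum_{i\in B}R\alpha_i$, and the sum is direct because the $\alpha_i$, $i\in B$, are independent modulo $Q$. By \eqref{eq:criterion} and \eqref{eq:gamma}, $v_f(\gamma)=v_f(p)$.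

\emph{Case 2: $f=f_i$ with $i\in I$.} Then $i\in B$. The span of the $\chi_j$, $j\ne i$, is a proper subspace of $W$ that contains the $w-1$ independent vectors $\chi_l$, $l\in B\setminus\{i\}$, so these form a basis of it and $c_{ji}=0$ for $j\ne i$. For $j\ne i$ the prime $f_j$ is a unit of $R$, so $R\,df_j=R\alpha_j$, and \eqref{eq:modQ} gives $\alpha_j\in Q_R+\sum_{l\in B\setminus\{i\}}R\alpha_l$. Hence $N_R=Q_R\oplus R\,df_i\oplus\bigoplus_{l\in B\setminus\{i\}}R\alpha_l$, the sum being direct as in Case 1. Apply \eqref{eq:criterion} with $\beta_i=df_i=f\alpha_i$ and $\beta_l=\alpha_l$ for $l\neq i$. This gives $v_f(\gamma)=v_f(p)-1$. By Proposition~\ref{prop:order}, $\varepsilon_f=1$, so $f_i$ is transversal. It divides $p$ by Lemma~\ref{lem:tangent}(b), and the tuples at the roots of $f_i(x+\lambda a)$ have a unique maximum by Propositions~\ref{prop:unique} and~\ref{prop:JK}.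

The two cases show that $p$ and $\gamma\prod_{i\in I}f_i$ have the same valuation at every prime, so they differ by a nonzero constant. Thus $\deg\gamma=\deg p-\sum_{i\in I}\deg f_i$, and \eqref{eq:degree} gives the formula.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kozlov}
I.~K. Kozlov, \emph{Realization of Jordan-Kronecker invariants by Lie algebras}, arXiv:2307.08642 (2023).

\end{thebibliography}
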